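\title{Irregular sets of three-dimensional singular-hyperbolic attractors have full entropy and full Hausdorff dimension}

\begin{abstract}
Let $X$ be a $C^1$ vector field on a three-dimensional manifold that defines a singular-hyperbolic attractor in a compact trapping region $D$. A point of $D$ is irregular if the time average of some continuous function along its forward orbit does not converge. We prove that the set of irregular points always has full topological entropy and Hausdorff dimension three. This answers a question of Barrientos, Nakano, Raibekas and Roldan, who asked whether these two properties hold on an open and dense set of such vector fields. The proof finds ergodic measures whose entropy almost equals the volume expansion, builds from them horseshoes of Poincar\'e maps in charts rescaled by the speed of the flow, and estimates the dimension on slices transverse to the stable direction, so that no regularity of the stable foliation is needed.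
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Irregular points}
Let $M$ be a three-dimensional manifold with a smooth Riemannian metric and distance $d$, let $X$ be a $C^1$ vector field on $M$ with flow $f=(f^t)_{t\in\mathbb R}$, and let $D\subset M$ be a nonempty compact set with $f^t(D)\subset D$ for $t\ge0$. We regard $f$ as a forward dynamical system on the phase space $D$. For a continuous function $\phi:D\to\mathbb R$ let $I_\phi$ be the set of $x\in D$ for which the time average
\[
\lim_{T\to\infty}\frac1T\int_0^T\phi(f^sx)\,ds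
\]
does not exist. The \emph{irregular set} of the flow is $I(f)=\bigcup_{\phi\in C(D,\mathbb R)}I_\phi$. For a continuous map the definition is the same, with the averages $\frac1n\sum_{i<n}\phi(f^ix)$.

If the time averages at $x$ exist for a countable dense set of functions $\phi$, then they exist for all $\phi$. So Birkhoff's theorem gives $\mu(I(f))=0$ for every invariant probability $\mu$: invariant measures do not see the irregular set. Two other notions of size can see it. The Bowen entropy $h_B(Z)$ of a set $Z\subset D$, recalled in Section~\ref{sec:size}, is the exponential growth rate of the number of orbit segments needed to follow all points of $Z$; it never exceeds the topological entropy $h_{\rm top}(f):=h_{\rm top}(f^1|_D)$. The Hausdorff dimension $\dim_HZ$ never exceeds $3$. We say that $I(f)$ has \emph{full topological entropy} if $h_B(I(f))=h_{\rm top}(f)$, and \emph{full Hausdorff dimension} if $\dim_HI(f)=3$.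

\subsection{Singular-hyperbolic attractors and the question}
The compact set $D$ is a \emph{trapping region} if $f^t(D)\subset\operatorname{int}D$ for all $t>0$. Its maximal invariant set is $\Lambda=\bigcap_{t\ge0}f^t(D)$.

\begin{definition}\label{def:sh}
The field $X$ \emph{defines a singular-hyperbolic attractor in $D$} if $D$ is a trapping region, $\Lambda$ is transitive, every singularity (zero) of $X$ in $\Lambda$ is hyperbolic, and there are a continuous $Df^t$-invariant splitting $T_\Lambda M=E^s\oplus E^{cu}$ with $\dim E^s=1$, $\dim E^{cu}=2$, and constants $C\ge1$, $\kappa>0$ such that for all $x\in\Lambda$ and $t\ge0$ we have $\|Df^t|E^s_x\|\le Ce^{-\kappa t}$ and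
\begin{align}
&\|Df^t|E^s_x\|\,\|Df^{-t}|E^{cu}_{f^tx}\|\le Ce^{-\kappa t}&&\text{(domination)},\label{eq:dom}\\
&J_t(x):=|\det(Df^t|E^{cu}_x)|\ge C^{-1}e^{\kappa t}&&\text{(volume expansion)},\label{eq:vol}\\
&X(x)\in E^{cu}_x&&\text{(flow direction)}.\label{eq:flowdir}
\end{align}
\end{definition}

The definition allows singularities inside $\Lambda$. Near a singularity the speed $|X|$ tends to zero, and vectors of $E^{cu}$ transverse to the flow need not be expanded; only areas in $E^{cu}$ are.

Let $V$ be a geometric Lorenz vector field, that is, the standard Guckenheimer--Williams model, with a hyperbolic singularity whose eigenvalues satisfy $\lambda_2<\lambda_3<0<\lambda_1$. The following results are stated in \cite{BNRR}.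
\begin{itemize}
\item[(a)] The irregular set of the flow of $V$ has full topological entropy and full Hausdorff dimension.
\item[(b)] For every $W$ that is $C^1$-close to $V$, the irregular set of the flow of $W$ has full topological entropy.
\item[(c)] If moreover $-\lambda_2/\lambda_1>-\lambda_3/\lambda_1+2$, then for every $W$ that is $C^1$-close to $V$ the irregular set of the flow of $W$ also has full Hausdorff dimension.
\end{itemize}
The question posed in \cite{BNRR} concerns the space of smooth vector fields that define a singular-hyperbolic attractor in $D$, with the $C^1$ topology.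

\begin{quote}
\emph{Is there an open and dense subset $\mathcal U$ of this space such that, for every field in $\mathcal U$, the irregular set of its flow has full topological entropy and full Hausdorff dimension?}
\end{quote}

Here is why one would guess that the answer is yes. An orbit that imitates a typical orbit most of the time, but follows two different periodic orbits alternately during stretches that occupy a small fixed fraction of the elapsed time, is irregular and loses only a small fraction of the entropy. For the dimension, irregularity depends only on the asymptotic future of an orbit, so it should be insensitive to moving the point along the flow or along a stable curve; this gives two dimensions for free. In the remaining direction one expects a Cantor set of dimension (entropy)/(expansion rate). Since $D$ is trapping, no volume escapes, and this should force the entropy of some measures to be almost as large as their expansion rate. What could go wrong is the presence of singularities, which destroys uniform hyperbolicity, and the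 low regularity of the stable foliation, which could distort dimensions.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $C^1$ vector field defining a singular-hyperbolic attractor in $D$,
\[
h_B(I(f))=h_{\rm top}(f)>0\qquad\text{and}\qquad\dim_HI(f)=3 .
\]
\end{theorem}

Hence the answer to the question is yes, and $\mathcal U$ can be taken to be the whole space. In particular, the eigenvalue condition in (c) is unnecessary for every $W$ near $V$ that defines a singular-hyperbolic attractor. The construction also gives the following complements. A probability on $D$ is \emph{$f$-ergodic} if it is invariant and ergodic for the flow.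

\begin{theorem}\label{thm:compl}
Let $X$ be as in Theorem~\ref{thm:main}.
\begin{itemize}
\item[(1)] $h_B(I(f)\cap\Lambda)=h_{\rm top}(f)$.
\item[(2)] Let $\mu$ be $f$-ergodic with $h_\mu:=h_\mu(f^1)>0$, let $\lambda(\mu)=\int\log J_1\,d\mu$, and let $O\subset D$ be open with $\mu(O)>0$. Then $h_B(I(f)\cap O)\ge h_\mu$ and $\dim_H(I(f)\cap O)\ge2+h_\mu/\lambda(\mu)$.
\item[(3)] There is a residual set of $\phi\in C(D,\mathbb R)$ for which $h_B(I_\phi)=h_{\rm top}(f)$ and $\dim_HI_\phi=3$.
\end{itemize}
\end{theorem}

\subsection{The role of the hypotheses}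
The proof uses the trapping property and \eqref{eq:dom}--\eqref{eq:flowdir}. It uses neither transitivity nor the hyperbolicity of the singularities, and the contraction that it needs in the stable direction is derived from \eqref{eq:dom} and \eqref{eq:flowdir} in Section~\ref{sec:charts}. Domination provides invariant cones (Sections~\ref{sec:measures} and \ref{sec:strings}). The trapping property produces the measures of Section~\ref{sec:measures}; the linear model of Section~\ref{sec:model} shows that the dimension drops when volume escapes. It also matters that the phase space is $D$: the irregular points used for the dimension bound are found on segments transverse to the stable direction, and these segments lie in $D$ but need not lie in $\Lambda$. Volume expansion makes the entropy and the transverse expansion rate positive, and the theorem fails without it.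

\begin{example}\label{ex:periodic}
On $M=\mathbb R^2\times(\mathbb R/\mathbb Z)$ let $X(x,y,\theta)=(-x,-2y,1)$ and $D=\{x^2+y^2\le1\}$. Then $\Lambda$ is the periodic orbit $\{x=y=0\}$. With $E^s=\mathbb R\,\partial_y$ and $E^{cu}=\mathbb R\,\partial_x\oplus\mathbb R\,\partial_\theta$ every condition of Definition~\ref{def:sh} holds except \eqref{eq:vol}, since $J_t=e^{-t}$. The flow has only one invariant probability on $D$, every weak$^*$ limit point of the measures $\frac1T\int_0^T\delta_{f^sx}\,ds$ is invariant, and so all time averages converge: $I(f)=\emptyset$.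
\end{example}

Section~\ref{sec:size} recalls the tools, and Section~\ref{sec:model} carries out the whole argument on a linear horseshoe and lists what has to be supplied for the flow; this list is the plan of the remaining sections.

\section{Entropy, dimension and ergodic theory}\label{sec:size}

From now on $X$ is a $C^1$ field that defines a singular-hyperbolic attractor in $D$.

\subsection{The trapping region}
For $T\ge t\ge0$ we have $f^T(D)=f^t(f^{T-t}D)\subset f^t(D)$. So $\Lambda$ is a decreasing intersection of nonempty compact sets, it is invariant under $f^t$ for all $t\in\mathbb R$, it lies in $\operatorname{int}D$, and every neighborhood of $\Lambda$ contains $f^t(D)$ for large $t$. If $\tau>0$ and $\mu$ is an $f^\tau$-invariant probability on $D$, then $\mu(f^{n\tau}D)=\mu(D)=1$ for all $n$, so $\mu$ is supported on $\Lambda$. For $z\in D$ and $t\ge0$ the integrals $\int_0^T\phi(f^sz)\,ds$ and $\int_0^T\phi(f^{s+t}z)\,ds$ differ by at most $2t\max|\phi|$, so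
\begin{equation}\label{eq:invariance}
z\in I_\phi\iff f^tz\in I_\phi\qquad(z\in D,\ t\ge0).
\end{equation}
We fix the following constants. Let $\mathsf v=\max(1,\max_D|X|)$, so that $d(f^tz,f^{t'}z)\le\mathsf v|t-t'|$ for $z\in D$ and $t,t'\ge0$. Let $\iota>0$ be smaller than the injectivity radius of $M$ at every point of $D$. Let $\beta\in(0,1]$ be such that every unit vector of $E^s_x$ is at distance at least $\beta$ from $E^{cu}_x$, for $x\in\Lambda$. Finally fix an \emph{integer} $a\ge1$ with
\begin{equation}\label{eq:a}
Ce^{-\kappa a}\le\beta/8,\qquad\text{and put }g=f^a .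
\end{equation}

\subsection{Bowen entropy}
For $x\in D$, $t\ge0$, $\epsilon>0$ let $B_t(x,\epsilon)=\{y\in D: d(f^sx,f^sy)<\epsilon\text{ for }0\le s\le t\}$. For $Z\subset D$ and $s\ge0$ let $m_T(Z,s,\epsilon)$ be the infimum of $\sum_ie^{-st_i}$ over all countable covers of $Z$ by balls $B_{t_i}(x_i,\epsilon)$ with $t_i\ge T$, and let $m(Z,s,\epsilon)=\lim_{T\to\infty}m_T(Z,s,\epsilon)$. This quantity does not increase with $s$. Put
\[
h_B(Z,\epsilon)=\inf\{s\ge0:m(Z,s,\epsilon)=0\},\qquad h_B(Z)=\lim_{\epsilon\to0}h_B(Z,\epsilon)=\sup_{\epsilon>0}h_B(Z,\epsilon);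
\]
the limit is a supremum because a cover at a smaller scale yields a cover at a larger scale with the same times. Given $\epsilon$, uniform continuity of the flow on $[0,1]\times D$ provides $\epsilon'>0$ such that $d(x,y)\le\epsilon'$ implies $d(f^sx,f^sy)<\epsilon$ for $0\le s\le1$. Thus flow balls and the discrete balls of $f^1$ are nested in each other up to a change of scale and a change of time by at most $1$, and $h_B$ coincides with the Bowen entropy for the map $f^1$.

\begin{lemma}\label{lem:entropy}
\begin{itemize}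
\item[(i)] If $Z\subset Z'\subset D$, then $h_B(Z)\le h_B(Z')\le h_{\rm top}(f)<\infty$.
\item[(ii)] Let $\nu$ be a Borel probability on $D$, let $Z$ be a Borel set with $\nu(Z)=1$, and suppose $\nu(B_t(x,\epsilon))\le C'e^{-st}$ for some $\epsilon,s,C'>0$ and all $x\in D$, $t\ge0$. Then $h_B(Z)\ge s$.
\item[(iii)] Let $Z'\subset D$ and let $\tau:Z'\to[0,T_0]$ be uniformly continuous. Then the set $Z=\{f^{\tau(z)}z:z\in Z'\}$ satisfies $h_B(Z)\le h_B(Z')$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) A cover of $Z'$ is a cover of $Z$. Let $s>s'>h_{\rm top}(f)$ and let $\epsilon'$ be associated with $\epsilon$ as above. For large $n$ there is a set $F\subset D$ of at most $e^{s'n}$ points such that every $y\in D$ has an $x\in F$ with $d(f^ix,f^iy)\le\epsilon'$ for $0\le i<n$. The balls $B_n(x,\epsilon)$, $x\in F$, cover $D$ with total weight at most $e^{(s'-s)n}\to0$. So $h_B(D,\epsilon)\le s$. For finiteness, $f^1$ is Lipschitz on $D$ with some constant $L\ge1$, and an $\epsilon'L^{-n}$-dense subset of $D$ can serve as $F$ and can be chosen with $O((L^n/\epsilon')^3)$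 points; so $h_{\rm top}(f)\le3\log L$.

(ii) For a cover of $Z$ at scale $\epsilon$ we have $1\le\sum_i\nu(B_{t_i}(x_i,\epsilon))\le C'\sum_ie^{-st_i}$. So $m(Z,s,\epsilon)\ge1/C'>0$.

(iii) Let $\omega$ be a modulus of continuity of $\tau$. Take a cover of $Z'$ by balls $B_{t_i}(x_i,\epsilon)$ with $t_i\ge T_0$, discard the balls that miss $Z'$, and pick $z_i\in Z'\cap B_{t_i}(x_i,\epsilon)$. For $z\in Z'$ in the same ball and $0\le s'\le t_i-T_0$,
\[
d(f^{s'+\tau(z)}z,f^{s'+\tau(z_i)}z_i)\le\mathsf v|\tau(z)-\tau(z_i)|+d(f^{s'+\tau(z_i)}z,f^{s'+\tau(z_i)}z_i)<\mathsf v\,\omega(2\epsilon)+2\epsilon=:\epsilon''.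
\]
So the balls $B_{t_i-T_0}(f^{\tau(z_i)}z_i,\epsilon'')$ cover $Z$, and the total weight has been multiplied by $e^{sT_0}$. Hence $h_B(Z,\epsilon'')\le h_B(Z',\epsilon)$, and $\epsilon''\to0$ as $\epsilon\to0$.
\end{proof}

\subsection{Hausdorff dimension}
For a subset $A$ of a metric space, $\dim_HA$ is the infimum of the $\sigma\ge0$ such that for every $\xi>0$ there is a countable cover of $A$ by sets of diameters $d_i\le\xi$ with $\sum_id_i^\sigma\le\xi$. It is monotone in $A$, invariant under bi-Lipschitz maps, and at most $3$ for subsets of $D$. The next lemma bounds the dimension of a set from below by measures on parallel slices. The measures on different slices need not be related in any way; only one constant has to be uniform.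

\begin{lemma}[Slicing]\label{lem:slicing}
Let $A\subset\mathbb R\times\mathbb R^k$, let $P\subset\mathbb R^k$ be a box of positive volume, and let $s,C_*>0$. Suppose that for every $y\in P$ there are a Borel set $S^y\subset\mathbb R$ with $S^y\times\{y\}\subset A$ and a Borel probability $\nu^y$ with $\nu^y(S^y)=1$ and $\nu^y(I)\le C_*|I|^s$ for every compact interval $I$. Then $\dim_HA\ge k+s$.
\end{lemma}

\begin{proof}
Let $\{U_i\}$ be a countable cover of $A$ by bounded sets of diameters $d_i$. Passing to closures, we assume that the $U_i$ are compact. The projection $Q_i$ of $U_i$ to $\mathbb R^k$ is compact and lies in a cube of side $d_i$. For $y\in P$ the slices $\{u:(u,y)\in U_i\}$ cover $S^y$; the $i$-th slice is empty unless $y\in Q_i$ and lies in an interval of length $d_i$. So $1\le C_*\sum_id_i^s\,1_{Q_i}(y)$. Integrating over $P$ gives $\operatorname{vol}(P)\le C_*\sum_id_i^{s+k}$.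
\end{proof}

\subsection{Facts from ergodic theory}\label{sec:facts}
Let $T$ be a continuous map of a compact metric space $K$ with finite topological entropy, let $\mu$ be a $T$-invariant probability, and write $S_n\psi=\sum_{i<n}\psi\circ T^i$ and $d_n(x,y)=\max_{0\le i<n}d(T^ix,T^iy)$. Besides Birkhoff's theorem we use the following.
\begin{itemize}
\item[(F1)] \emph{Powers.} $h_\mu(T^a)=a\,h_\mu(T)$ and $h_{\rm top}(T^a)=a\,h_{\rm top}(T)$ for integers $a\ge1$.
\item[(F2)] \emph{Maximal ergodic theorem.} If $\psi\in L^1(\mu)$ and $E=\{\sup_{n\ge1}S_n\psi>0\}$, then $\int_E\psi\,d\mu\ge0$.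
\item[(F3)] \emph{Ergodic decomposition.} For $\mu$-almost every $x$ the measures $\frac1n\sum_{i<n}\delta_{T^ix}$ converge weak$^*$ to an ergodic measure $\nu_x$, and $\mu=\int\nu_x\,d\mu(x)$. Entropy is affine with respect to this decomposition: $h_\mu(T)=\int h_{\nu_x}(T)\,d\mu(x)$ \cite[Theorem~8.4]{Walters}.
\item[(F4)] \emph{Variational principle.} For continuous $\psi$ the pressure is
\[
P(T,\psi)=\sup_{\epsilon>0}\limsup_{n\to\infty}\frac1n\log\sup_E\sum_{x\in E}e^{S_n\psi(x)},
\]
where $E$ ranges over the sets whose points are at mutual $d_n$-distance at least $\epsilon$. It equals the supremum of $h_\nu(T)+\int\psi\,d\nu$ over invariant $\nu$ \cite[Theorem~9.10]{Walters}, and by (F3) also over ergodic $\nu$. For $\psi=0$ the pressure is $h_{\rm top}(T)$.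
\item[(F5)] \emph{Brin--Katok theorem.} If $\mu$ is ergodic and $h(x,\epsilon)=\liminf_n-\frac1n\log\mu\{y:d_n(x,y)<\epsilon\}$, then $\lim_{\epsilon\to0}h(x,\epsilon)=h_\mu(T)$ for almost every $x$.
\item[(F6)] \emph{Coboundaries.} If $\mu$ is ergodic, $u$ is measurable and finite almost everywhere, and $u\circ T-u$ is bounded, then $\int(u\circ T-u)\,d\mu=0$. Indeed $\frac1n(u\circ T^n-u)$ converges almost everywhere to the integral, and almost every orbit returns infinitely often to a set $\{|u|\le L\}$ of positive measure.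
\end{itemize}

\section{A linear model}\label{sec:model}

This section sets up the symbolic part of the construction, which is used unchanged later, and runs the argument on a linear horseshoe.

\subsection{Sequences with forced blocks}
Let $N\ge2$ and $\delta\in(0,\frac14)$. Let $Y\subset\{1,\dots,N\}^{\mathbb N_0}$ be the compact set of sequences $\omega=\omega_0\omega_1\dots$ such that for all $k\ge1$ and all $i$ with $4^k\le i<4^k+\lfloor\delta4^k\rfloor$,
\[
\omega_i=1\ \text{ if $k$ is even},\qquad\omega_i=2\ \text{ if $k$ is odd}.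
\]
These positions are \emph{forced}, the others are \emph{free}. The length of a forced block is proportional to the time elapsed before it, which is what is needed to disturb an average; the proportion $\delta$ is small, so most positions are free. Precisely, among the positions $0,\dots,m-1$ at most $\delta\sum_{4^k<m}4^k\le\frac43\delta m\le2\delta m$ are forced. Let $\mathbb P$ be the product probability on $Y$ that is uniform at the free positions. For a word $w=w_0\dots w_{m-1}$ let $[w]$ be the set of sequences that begin with $w$. Then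
\begin{equation}\label{eq:cyl}
\mathbb P([w])\le N^{-(1-2\delta)m}.
\end{equation}

\begin{lemma}[Block averages]\label{lem:block}
Let $\alpha:[0,\infty)\to\mathbb R$ be bounded and measurable, and let $0<T_k^-<T_k^+$ with $T_k^-\to\infty$ and $T_k^-/(T_k^+-T_k^-)$ bounded. If $\mathsf A(T)=\frac1T\int_0^T\alpha$ converges to $\bar c$ as $T\to\infty$, then the averages of $\alpha$ over $[T_k^-,T_k^+]$ converge to $\bar c$.
\end{lemma}

\begin{proof}
The average over $[T_k^-,T_k^+]$ equals $\mathsf A(T_k^+)+\frac{T_k^-}{T_k^+-T_k^-}\bigl(\mathsf A(T_k^+)-\mathsf A(T_k^-)\bigr)$.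
\end{proof}

\begin{lemma}[Nested intervals]\label{lem:nested}
Let $\ell>0$, $L>1$. Suppose that to every word $w$ there corresponds a compact interval $J_w\subset\mathbb R$ such that $J_{wj}\subset J_w$, intervals of different words of the same length are disjoint, $|J_w|\ge\ell L^{-m}$ for words of length $m\ge0$, and the largest length at level $m$ tends to $0$ as $m\to\infty$. Let $\varpi(\omega)$ be the point of $\bigcap_mJ_{\omega_0\dots\omega_{m-1}}$. Then $\varpi$ is continuous, and $\nu=\varpi_*\mathbb P$ satisfies $\nu(I)\le C_*|I|^s$ for every compact interval $I$, where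
\[
s=(1-2\delta)\frac{\log N}{\log L},\qquad C_*=2(L/\ell)^s .
\]
\end{lemma}

\begin{proof}
Sequences that agree in the first $m$ places have images in one interval of level $m$, so $\varpi$ is continuous. By disjointness $\varpi^{-1}(J_w)=[w]$. If $|I|\ge\ell$, then $C_*|I|^s\ge1$. If $0<|I|<\ell$, choose $m\ge0$ with $\ell L^{-m-1}\le|I|<\ell L^{-m}$. If $I$ met three intervals of level $m$, it would contain the middle one, which is longer than $I$. So by \eqref{eq:cyl}, $\nu(I)\le2N^{-(1-2\delta)m}=2(L^{-m})^s\le2(L|I|/\ell)^s$. Letting $|I|\to0$ shows that points have measure zero.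
\end{proof}

\subsection{The linear horseshoe}
Let $I_j=[a_j,a_j+1/L]$, $j=1,\dots,N$, be disjoint subintervals of $[0,1]$; this forces $L>N$. Let $0<\varkappa<1$ and $b_j\in[0,1-\varkappa]$, and define $R$ on the union of the strips $I_j\times[0,1]$ by
\[
R(u,b)=\bigl(L(u-a_j),\ \varkappa b+b_j\bigr)\qquad(u\in I_j).
\]
Each strip is stretched horizontally across the unit square and contracted vertically. The points of a horizontal segment $[0,1]\times\{b\}$ whose first $m$ iterates visit the strips $w_0,\dots,w_{m-1}$ are those with $u\in J_w=\sum_{i<m}a_{w_i}L^{-i}+[0,L^{-m}]$. These intervals satisfy the hypotheses of Lemma~\ref{lem:nested} with $\ell=1$, and $\varpi(\omega)=\sum_ia_{\omega_i}L^{-i}$. All iterates of $R$ are defined on the compact set $K\times[0,1]$, where $K=\varpi(\{1,\dots,N\}^{\mathbb N_0})$.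

\emph{Irregularity.} Let $\phi$ be continuous, equal to $1$ on the first strip and to $0$ on the second. For $z=(\varpi(\omega),b)$ with $\omega\in Y$, the average of $\phi(R^iz)$ over the $k$-th forced block is $1$ for even $k$ and $0$ for odd $k$. By Lemma~\ref{lem:block}, applied to $\alpha(t)=\phi(R^{\lfloor t\rfloor}z)$, the time average does not exist. So $\varpi(Y)\times[0,1]$ consists of irregular points.

\emph{Entropy.} Let $\epsilon>0$ be the smallest gap between the intervals $I_j$. Two points whose itineraries differ at a place $i<m$ are at distance at least $\epsilon$ at time $i$. So a dynamical ball of radius $\epsilon/2$ and length $m$ meets $\varpi(Y)\times\{b\}$ inside one cylinder of length $m$, and has measure at most $N^{-(1-2\delta)m}$. The discrete version of Lemma~\ref{lem:entropy}(ii) gives entropy at least $(1-2\delta)\log N$. As $\delta\to0$ this tends to $\log N$, which is the full entropy: two points with the same first $m+m_0$ symbols and heights within $L^{-m_0}$ stay $L^{-m_0}$-close up to time $m$, so $N^{m+m_0}\lceil L^{m_0}\rceil$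 points span at scale $L^{-m_0}$.

\emph{Dimension.} By Lemmas~\ref{lem:nested} and \ref{lem:slicing}, $\varpi(Y)\times[0,1]$ has dimension at least $1+(1-2\delta)\log N/\log L$. If $R$ is the return map of a flow, a short flow box adds one more parameter, and the bound becomes $2+(1-2\delta)\log N/\log L$. The ratio $\log N/\log L$, entropy over expansion rate, cannot be improved in this model: $K\times[0,1]$ is covered by $N^m\lceil L^m\rceil$ squares of side $L^{-m}$, so its dimension is at most $1+\log N/\log L<2$. The deficit comes from the points that fall into the gaps between the strips and escape.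

\subsection{What has to be supplied for the flow}
\begin{itemize}
\item[1.] Horseshoes with $\log N/\log L$ close to $1$. They come from ergodic measures whose entropy almost equals the volume expansion, which exist because nothing escapes from $D$ (Section~\ref{sec:measures}).
\item[2.] Coordinates in which the Poincar\'e maps along all regular orbits of $\Lambda$ are defined on a square of fixed size and are uniformly close to linear maps, even near singularities (Section~\ref{sec:charts}).
\item[3.] A substitute for uniform expansion. In these coordinates the expansion holds only on average, and we use orbit segments that end at a hyperbolic time (Section~\ref{sec:strings}).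
\item[4.] Exponentially many such segments that begin and end near one point $p$, with control of the nonconstant return times (Section~\ref{sec:horseshoe}).
\item[5.] In the model the stable curves are vertical and the irregular set is a product. For the flow the Cantor set on the segment at height $b$ depends on $b$ in a way that we do not control. Lemma~\ref{lem:slicing} makes such control unnecessary (Section~\ref{sec:irregular}).
\end{itemize}

\section{Measures whose entropy almost equals the volume expansion}\label{sec:measures}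

A dynamical ball of length $n$ around $x$ is thin in the directions of $E^{cu}$: its volume is at most about $J_{na}(x)^{-1}$. The dynamical balls around a maximal separated set cover a forward invariant set of positive volume. So there must be many of them, weighted by $J^{-1}$, which says that the pressure of $-\log J_a$ is not negative.

\begin{proposition}\label{prop:measures}
Every $g$-invariant probability $\mu$ on $D$ satisfies $\int\log J_a\,d\mu\ge\kappa a$. For every $\zeta>0$ there is a $g$-ergodic probability $\mu$ on $\Lambda$ with $h_\mu(g)\ge\int\log J_a\,d\mu-2\zeta$.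
\end{proposition}

\begin{proof}
The chain rule gives $\log J_{ma}=\sum_{i<m}\log J_a\circ g^i$, so by \eqref{eq:vol}, $\int\log J_a\,d\mu=\frac1m\int\log J_{ma}\,d\mu\ge\kappa a-\frac1m\log C$ for all $m$. This proves the first claim.

\emph{Cones near $\Lambda$.} The set $\Lambda$ may have zero volume, so we need estimates on a neighborhood. Extend the field of projections onto $E^s$ along $E^{cu}$ to a continuous field of endomorphisms of $TM$ near $\Lambda$. Close to $\Lambda$ these endomorphisms have one eigenvalue near $1$ and two near $0$, and the corresponding spectral subspaces give a continuous, not necessarily invariant, extension of the splitting $E^s\oplus E^{cu}$ to a compact neighborhood $\mathcal V_0\subset D$ of $\Lambda$. Write $\xi=\xi^s+\xi^c$ accordingly, and put $C_\alpha(x)=\{\xi:|\xi^s|\le\alpha|\xi^c|\}$ and $J(x)=|\det(Dg|E^{cu}_x)|$ for $x\in\mathcal V_0$. The function $J$ is continuous, positive, and equal to $J_a$ on $\Lambda$.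

A plane $P\subset C_\alpha(x)$ is the graph of a linear map $E^{cu}_x\to E^s_x$ of norm at most $\alpha$. Since $(x,P)\mapsto\log|\det(Dg(x)|P)|$ is uniformly continuous on the compact bundle of planes over $\mathcal V_0$, we can fix $\alpha\in(0,1)$ such that it differs from $\log J(x)$ by at most $\zeta/2$ for all planes $P\subset C_\alpha(x)$, $x\in\mathcal V_0$. For $x\in\Lambda$, \eqref{eq:dom} and \eqref{eq:a} give $Dg\,C_\alpha(x)\subset C_{\alpha/8}(gx)$, so the function $\alpha|(Dg\,\xi)^c|-|(Dg\,\xi)^s|$ is positive on the compact set of unit vectors $\xi\in C_\alpha(x)$, $x\in\Lambda$. It is therefore bounded below by a positive constant on the unit vectors of $C_\alpha(x)$ for $x$ in a compact neighborhood $\mathcal V_1\subset\mathcal V_0$ of $\Lambda$ with $g(\mathcal V_1)\subset\mathcal V_0$. Both properties have room to spare, so there is $\beta'>0$ such that for $x\in\mathcal V_1$ and every linear $A:T_xM\to T_{gx}M$ with $\|A-Dg(x)\|\le\beta'$,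
\begin{equation}\label{eq:cone3}
A\,C_\alpha(x)\subset C_\alpha(gx),\qquad\bigl|\log|\det(A|P)|-\log J(x)\bigr|\le\zeta\ \text{ for all planes }P\subset C_\alpha(x).
\end{equation}
Choose $t_*>0$ with $D':=f^{t_*}(D)\subset\mathcal V_1$. The set $D'$ is compact, $g(D')\subset D'$, and $\operatorname{vol}(D')>0$ because $D$ has nonempty interior. Choose $\epsilon\in(0,\iota)$ such that for $x\in D'$ the map $\hat g_x=\exp_{gx}^{-1}\circ g\circ\exp_x$ is a diffeomorphism from the $\epsilon$-ball of $T_xM$ onto its image and $\|D\hat g_x(\xi)-Dg(x)\|\le\beta'$ on this ball.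

\emph{Volume of dynamical balls.} Let $V_n(x)=\{y\in D':d(g^ix,g^iy)<\epsilon,\ 0\le i<n\}$. We claim that
\begin{equation}\label{eq:volball}
\operatorname{vol}(V_n(x))\le C'e^{\zeta n}\prod_{i<n}J(g^ix)^{-1}\qquad(x\in D',\ n\ge1)
\end{equation}
with $C'$ independent of $x$ and $n$. We slice $V_n(x)$ by planes parallel to $E^{cu}_x$ and follow each slice forward. Put $x_i=g^ix\in D'$. For $b\in E^s_x$ let $\Sigma_0=(b+E^{cu}_x)\cap\exp_x^{-1}V_n(x)$ and $\Sigma_i=\hat g_{x_{i-1}}(\Sigma_{i-1})$. By the definition of $V_n(x)$, the set $\Sigma_i$ lies in the $\epsilon$-ball of $T_{x_i}M$ for $i\le n-1$. For $\xi,\xi'$ in this ball, $\hat g_{x_i}(\xi)-\hat g_{x_i}(\xi')=A(\xi-\xi')$, where $A$ is the average of $D\hat g_{x_i}$ over the segment from $\xi'$ to $\xi$, so $\|A-Dg(x_i)\|\le\beta'$. By \eqref{eq:cone3} and induction on $i$, differences of points of $\Sigma_i$ lie in $C_\alpha(x_i)$. In the same way, the image of the plane $E^{cu}_x$ under the derivative of $\hat g_{x_{i-1}}\circ\dots\circ\hat g_{x_0}$ at a point of $\Sigma_0$ lies in $C_\alpha(x_i)$.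

A vector $\xi\in C_\alpha$ satisfies $|\xi|\le2|\xi^c|$. So the projection of $\Sigma_{n-1}$ to $E^{cu}_{x_{n-1}}$ along $E^s_{x_{n-1}}$ is injective with $2$-Lipschitz inverse, and its image lies in a disc of uniformly bounded radius. Hence $\operatorname{area}(\Sigma_{n-1})\le C''$ with a uniform constant. On the other hand the area formula for the injective $C^1$ map $\hat g_{x_{n-2}}\circ\dots\circ\hat g_{x_0}$, defined near $\Sigma_0$ in the plane $b+E^{cu}_x$, and the second part of \eqref{eq:cone3} give
\[
\operatorname{area}(\Sigma_{n-1})\ge e^{-\zeta n}\prod_{i<n-1}J(x_i)\cdot\operatorname{area}(\Sigma_0).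
\]
So $\operatorname{area}(\Sigma_0)\le C''(\max J)\,e^{\zeta n}\prod_{i<n}J(x_i)^{-1}$. The slice is empty unless $b$ lies in an interval of uniformly bounded length, and the Jacobian of $\exp_x$ is uniformly bounded on the $\epsilon$-ball. Fubini's theorem gives \eqref{eq:volball}.

\emph{Pressure.} Let $E_n\subset D'$ be a maximal set of points at mutual $d_n$-distance at least $\epsilon$ for $g$. By maximality the sets $V_n(x)$, $x\in E_n$, cover $D'$, so \eqref{eq:volball} gives $\sum_{x\in E_n}e^{-S_n\log J(x)}\ge e^{-\zeta n}\operatorname{vol}(D')/C'$. Hence $P(g|_{D'},-\log J)\ge-\zeta$, and by (F4) there is a $g$-ergodic $\mu$ on $D'$ with $h_\mu(g)-\int\log J\,d\mu\ge-2\zeta$. It is supported on $\Lambda$, where $J=J_a$.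
\end{proof}

\section{Poincar\'e maps in charts scaled by the speed}\label{sec:charts}

A flow box around a regular point cannot contain a singularity, so cross-sections along an orbit must shrink when the orbit passes near a singularity. The right size is suggested by a linear field on $\mathbb R^3$: there $f^t(\tau x)=\tau f^t(x)$ and $|X(\tau x)|=\tau|X(x)|$ for $\tau>0$, so the flow near $x$, seen at the scale $|X(x)|$, looks the same as the flow near $\tau x$ seen at the scale $|X(\tau x)|$. We therefore measure lengths at $x$ in the unit $|X(x)|$.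

\subsection{The scaled linear Poincar\'e flow}
Let $\Lambda^*$ be the set of $x\in\Lambda$ with $X(x)\ne0$. For $x\in\Lambda^*$ let $N_x=X(x)^\perp\subset T_xM$, let $P_x$ be the orthogonal projection onto $N_x$, and put
\[
\psi_t(x)=P_{f^tx}\,Df^t|_{N_x},\qquad\psi^*_t(x)=\frac{|X(x)|}{|X(f^tx)|}\,\psi_t(x).
\]
Since $Df^tX(x)=X(f^tx)$, we have $\psi_tP_x=P_{f^tx}Df^t$. By \eqref{eq:flowdir}, $P_x\xi-\xi\in E^{cu}_x$ for every $\xi$, and $N^u_x:=P_x(E^{cu}_x)=E^{cu}_x\cap N_x$ is a line. For a unit vector $e\in E^s_x$,
\[
1\ge|P_xe|\ge\operatorname{dist}(P_xe,E^{cu}_x)=\operatorname{dist}(e,E^{cu}_x)\ge\beta .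
\]
So $N^s_x:=P_x(E^s_x)$ is a line, and the sine of the angle between $N^s_x$ and $N^u_x\subset E^{cu}_x$ is at least $\beta$. Both lines depend continuously on $x\in\Lambda^*$, and both are $\psi_t$-invariant because $E^s$ and $E^{cu}$ are $Df^t$-invariant. Put $\mathcal A(x)=\|\psi_a^*|N^u_x\|$ and $\mathcal B(x)=\|\psi^*_a|N^s_x\|$.

\begin{lemma}\label{lem:AB}
The function $\mathcal A$ is continuous on $\Lambda^*$, and there is $K\ge1$ such that for all $x\in\Lambda^*$
\begin{equation}\label{eq:AB}
\mathcal A(x)=J_a(x)\,\frac{|X(x)|^2}{|X(gx)|^2}\in[K^{-1},K],\qquad\mathcal B(x)\le\tfrac18\min(1,\mathcal A(x)).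
\end{equation}
\end{lemma}

\begin{proof}
Let $m\le m'$ be the two singular values of $Dg|E^{cu}_x$ and let $\chi=|X(gx)|/|X(x)|$. Then $J_a(x)=mm'$, $1/m=\|Dg^{-1}|E^{cu}_{gx}\|$, and $m\le\chi\le m'$ by \eqref{eq:flowdir}. In orthonormal bases of $E^{cu}$ whose first vector is $X/|X|$, the matrix of $Dg|E^{cu}_x$ is triangular with diagonal entries $\chi$ and $\pm\|\psi_a|N^u_x\|$. So $\|\psi_a|N^u_x\|=J_a(x)/\chi$ and $\mathcal A=J_a/\chi^2$. As $m$ and $m'$ are bounded away from $0$ and $\infty$ on $\Lambda$, so is $\mathcal A$. For a unit $e\in E^s_x$ we have $\|\psi_a|N^s_x\|=|P_{gx}Dg\,e|/|P_xe|\le\beta^{-1}\|Dg|E^s_x\|$. Hence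
\[
\mathcal B\le\frac{\|Dg|E^s_x\|}{\beta\chi}\le\frac{\|Dg|E^s_x\|}{\beta m},\qquad\frac{\mathcal B}{\mathcal A}\le\frac{\|Dg|E^s_x\|\,\chi}{\beta mm'}\le\frac{\|Dg|E^s_x\|}{\beta m},
\]
and $\|Dg|E^s_x\|/(\beta m)\le\beta^{-1}Ce^{-\kappa a}\le\frac18$ by \eqref{eq:dom} and \eqref{eq:a}.
\end{proof}

So in scaled units $N^s$ is uniformly contracted and dominated by $N^u$. The direction $N^u$ is not uniformly expanded.

\begin{example}\label{ex:saddle}
Let $X(x)=(\lambda_1x_1,\lambda_2x_2,\lambda_3x_3)$ with $\lambda_2<\lambda_3<0<\lambda_1$, $E^s=\mathbb Re_2$, $E^{cu}=\mathbb Re_1\oplus\mathbb Re_3$. On the $x_3$-axis, where orbits approach the singularity, $N^u=\mathbb Re_1$ and $\mathcal A=e^{(\lambda_1-\lambda_3)a}>1$. On the $x_1$-axis, where orbits leave it, $N^u=\mathbb Re_3$ and $\mathcal A=e^{(\lambda_3-\lambda_1)a}<1$.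
\end{example}

The factor $|X(x)|^2/|X(gx)|^2$ in \eqref{eq:AB} telescopes along orbits, so on average $\log\mathcal A$ behaves like $\log J_a$. This is what links the horseshoes below to Proposition~\ref{prop:measures}.

\subsection{Uniform flow boxes}
For $x\in\Lambda^*$ define on the closed ball of radius $\iota/\mathsf v$ in $T_xM$
\[
\mathcal E_x(\xi)=\exp_x(|X(x)|\,\xi).
\]
It is a diffeomorphism onto its image, since $|X(x)|\le\mathsf v$. Let $\tilde X_x$ be the pullback of $X$ by $\mathcal E_x$ and let $\varphi^t_x$ be its local flow, so that $\mathcal E_x\circ\varphi_x^t=f^t\circ\mathcal E_x$. On $N_x\times\mathbb R$ we use the Euclidean norm. A family of maps is called \emph{equicontinuous} if its members have a common modulus of continuity.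

\begin{lemma}\label{lem:box}
There is $\rho_0\in(0,\iota/\mathsf v]$ such that for every $x\in\Lambda^*$ the map $\Psi_x(w,t)=\varphi_x^t(w)$ is defined on $\Omega_x=\{(w,t)\in N_x\times\mathbb R:|w|,|t|<\rho_0\}$ and satisfies:
\begin{itemize}
\item[(i)] $\frac12|z-z'|\le|\Psi_x(z)-\Psi_x(z')|\le\frac32|z-z'|$ on $\Omega_x$;
\item[(ii)] $\Psi_x(\Omega_x)$ contains the open ball of radius $\rho_0/2$, on which the inverse $\Psi_x^{-1}=(\mathrm{pr}_x,-\hat\theta_x)$ is $C^1$, with derivatives of norm at most $2$ that form an equicontinuous family;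
\item[(iii)] $\varphi_x^{\hat\theta_x(\xi)}(\xi)=\mathrm{pr}_x(\xi)$, $\ \mathrm{pr}_x(0)=0$, $\ \hat\theta_x(0)=0$, and $D\mathrm{pr}_x(0)=P_x$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $Y_x$ be the pullback of $X$ by $\exp_x$, a $C^1$ field on the closed $\iota$-ball of $T_xM$. The derivative $DY_x(\eta)$ is continuous in $(x,\eta)$ on the compact bundle of these balls over $\Lambda$, so it is bounded by some $b$ and has a modulus of continuity $\omega$ in $\eta$ that does not depend on $x$. We have
\[
\tilde X_x(\xi)=|X(x)|^{-1}Y_x(|X(x)|\xi),\qquad\tilde X_x(0)=\frac{X(x)}{|X(x)|},\qquad D\tilde X_x(\xi)=DY_x(|X(x)|\xi).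
\]
This is the point of the scaling: $\tilde X_x(0)$ is a unit vector, while $D\tilde X_x$ is still bounded by $b$ and has the modulus $\omega(\mathsf v\,\cdot)$. Thus $|\tilde X_x|\le b':=1+b\iota/\mathsf v$, and $\Psi_x$ is defined on $\Omega_x$ as soon as $\rho_0(1+b')\le\iota/\mathsf v$. The partial derivatives are $\partial_t\Psi_x=\tilde X_x\circ\Psi_x$ and $Z=\partial_w\Psi_x$, which solves $\partial_tZ=D\tilde X_x(\Psi_x)Z$ with $Z(w,0)$ the inclusion $N_x\to T_xM$. So $\|Z\|\le e^{b\rho_0}$, the maps $\Psi_x$ and $\partial_t\Psi_x$ are Lipschitz with uniform constants, $Z$ is uniformly Lipschitz in $t$, and Gronwall's inequality gives $\|Z(w,t)-Z(w',t)\|\le\rho_0e^{2b\rho_0}\omega(\mathsf ve^{b\rho_0}|w-w'|)$. Hence $\{D\Psi_x\}$ is equicontinuous. The derivative $\mathcal I_x=D\Psi_x(0,0):(w,t)\mapsto w+t\tilde X_x(0)$ is an isometry. Decrease $\rho_0$ so that $\|D\Psi_x-\mathcal I_x\|\le\frac12$ on $\Omega_x$ for all $x$. Since $\Omega_x$ is convex, $\Psi_x-\mathcal I_x$ is $\frac12$-Lipschitz, which gives (i). For $|\xi|<\rho_0/2$ the map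 $z\mapsto z-\mathcal I_x^{-1}(\Psi_x(z)-\xi)$ is a contraction of the closed ball of radius $2|\xi|$, and its fixed point solves $\Psi_x(z)=\xi$. The formula $D\Psi_x^{-1}=(D\Psi_x)^{-1}\circ\Psi_x^{-1}$ and (i) give the rest of (ii). Part (iii) follows from $\xi=\varphi_x^{-\hat\theta_x(\xi)}(\mathrm{pr}_x\xi)$, $\Psi_x(0,0)=0$ and $D\Psi_x^{-1}(0)=\mathcal I_x^{-1}$.
\end{proof}

\subsection{Sections and Poincar\'e maps}
On $\mathbb R^2\ni v=(v_u,v_s)$ we use the maximum norm and the associated operator norm, and $B(r)=[-r,r]^2$. For $x\in\Lambda^*$ let $L_x:\mathbb R^2\to N_x$ be the linear map that sends $(1,0)$ and $(0,1)$ to unit vectors of $N^u_x$ and $N^s_x$. These vectors are determined up to sign. No constant below depends on the signs, and they are arbitrary except in Lemma~\ref{lem:change}, where they are chosen continuously near one point $p$. We have $\|L_x\|\le2$, and $\|L_x^{-1}\|\le\beta^{-1}$ by the bound on the angle. The \emph{scaled section} at $x$ is parametrized by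
\[
\Phi_x(v)=\mathcal E_x(L_xv),\qquad d(\Phi_x(v),x)\le2\mathsf v|v| .
\]

\begin{lemma}\label{lem:poincare}
There are $\rho\in(0,\rho_0/32]$, $K_1\ge1$ and, for $x\in\Lambda^*$, $C^1$ maps $G_x:B(\rho)\to\mathbb R^2$ and $\theta_x:B(\rho)\to\mathbb R$ such that
\[
f^{a+\theta_x(v)}(\Phi_x(v))=\Phi_{gx}(G_x(v)),
\]
$G_x(0)=0$, $\theta_x(0)=0$, $\operatorname{Lip}\theta_x\le K_1$, $|\theta_x|\le a/4$, $DG_x(0)=\operatorname{diag}(\pm\mathcal A(x),\pm\mathcal B(x))$, and $\{DG_x\}_{x\in\Lambda^*}$ is equicontinuous. Moreover, for each $x\in\Lambda^*$ the map $(v,t)\mapsto f^t\Phi_x(v)$ is a bi-Lipschitz embedding of $B(\rho)\times(-\rho_0,\rho_0)$ into $M$. In particular $\Phi_x$ is injective on $B(\rho)$, and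
\begin{equation}\label{eq:noreturn}
f^t(\Phi_x(B(\rho)))\cap\Phi_x(B(\rho))=\emptyset\qquad\text{for }0<|t|<\rho_0 .
\end{equation}
\end{lemma}

\begin{proof}
The maps $\hat g_x=\exp_{gx}^{-1}\circ g\circ\exp_x$, $x\in\Lambda$, are defined on balls of a uniform radius $\iota'\le\iota$, fix the origin, and by compactness have equicontinuous derivatives bounded by some $b_1$. Also $|X(x)|/|X(gx)|\le b_2:=\max_\Lambda\|Dg^{-1}\|$. The map $F_x=\mathcal E_{gx}^{-1}\circ g\circ\mathcal E_x$ is given by
\[
F_x(\xi)=|X(gx)|^{-1}\hat g_x(|X(x)|\xi),\qquad DF_x(\xi)=\frac{|X(x)|}{|X(gx)|}\,D\hat g_x(|X(x)|\xi).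
\]
So on the ball of radius $\iota'/\mathsf v$ the derivatives $DF_x$ are equicontinuous and bounded by $b_1b_2$, and $|F_x(\xi)|\le b_1b_2|\xi|$. Let $K_1=\max(1,4b_1b_2)$ and choose $\rho\le\rho_0/32$ with $2\rho<\iota'/\mathsf v$, $2\rho b_1b_2<\rho_0/2$ and $K_1\rho\le a/4$. Put
\[
G_x=L_{gx}^{-1}\circ\mathrm{pr}_{gx}\circ F_x\circ L_x,\qquad\theta_x=\hat\theta_{gx}\circ F_x\circ L_x .
\]
With $\xi=F_x(L_xv)$ we get $f^{a+\theta_x(v)}\Phi_x(v)=f^{\hat\theta_{gx}(\xi)}\mathcal E_{gx}(\xi)=\mathcal E_{gx}(\mathrm{pr}_{gx}\xi)=\Phi_{gx}(G_xv)$. The chain rule gives $\|D\theta_x\|\le2\cdot b_1b_2\cdot2\le K_1$, hence $|\theta_x|\le K_1\rho\le a/4$; it gives the equicontinuity of $DG_x$, because each factor has bounded and equicontinuous derivatives; and it gives $DG_x(0)=L_{gx}^{-1}\psi_a^*(x)L_x$, which is diagonal of the stated form since $N^u$ and $N^s$ are invariant. Finally $f^t\Phi_x(v)=\mathcal E_x\Psi_x(L_xv,t)$ for $v\in B(\rho)$, $|t|<\rho_0$. The map $\Psi_x$ is bi-Lipschitz by Lemma~\ref{lem:box}(i), and $\mathcal E_x$ is bi-Lipschitz because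 it is a diffeomorphism on a compact ball.
\end{proof}

To concatenate orbit segments that begin and end near a point $p$, we have to pass from the sections at nearby points $x$ to the one section at $p$. The passage is a translation up to an error that is small in $C^1$.

\begin{lemma}\label{lem:change}
Let $p\in\Lambda^*$, choose the signs so that $x\mapsto L_x$ is continuous near $p$, and let $\eta'>0$. There is a neighborhood $U$ of $p$, free of singularities, such that for $x\in U\cap\Lambda$ there are $q(x)\in\mathbb R^2$ and $C^1$ maps $\Theta_x:B(\rho)\to\mathbb R^2$, $\vartheta_x:B(\rho)\to\mathbb R$ with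
\[
f^{\vartheta_x(v)}\bigl(\Phi_p(q(x)+v)\bigr)=\Phi_x(\Theta_x(v)),
\]
$\Theta_x(0)=0$, and $|q(x)|$, $\|D\Theta_x-\mathrm{Id}\|$, $|\vartheta_x|$, $\operatorname{Lip}\vartheta_x$ all at most $\eta'$.
\end{lemma}

\begin{proof}
Identify the spaces $T_xM$, $x$ near $p$, with $\mathbb R^3$ by a smooth orthonormal frame. All limits are taken as $x\to p$ in $\Lambda$. We have $|X(x)|\to|X(p)|>0$ and $L_x\to L_p$.

First, $\Xi_x=\mathcal E_x^{-1}\circ\mathcal E_p$, that is $\xi\mapsto|X(x)|^{-1}(\exp_x^{-1}\circ\exp_p)(|X(p)|\xi)$, is defined on the closed ball of radius $\rho_0/4$ for $x$ near $p$ and converges there to the identity in $C^1$, since $\exp_x^{-1}\circ\exp_p$ does.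

Second, the formulas for $\tilde X_x$ and $D\tilde X_x$ in the proof of Lemma~\ref{lem:box} show that $\tilde X_x\to\tilde X_p$ in $C^1$. By continuous dependence of flows and of their variational equations on the field, $\bar\Psi_x(v,t)=\Psi_x(L_xv,t)$ converges to $\bar\Psi_p$ in $C^1$ on $\{|L_pv|,|t|\le\frac34\rho_0\}$. Let $|\xi|\le\rho_0/4$, $(v,t)=\bar\Psi_p^{-1}(\xi)$, $(v',t')=\bar\Psi_x^{-1}(\xi)$. Then $|L_pv|,|t|\le\rho_0/2$, and Lemma~\ref{lem:box}(i) gives $|(L_xv,t)-(L_xv',t')|\le2|\bar\Psi_x(v,t)-\bar\Psi_p(v,t)|\to0$ uniformly in $\xi$. The derivatives of the inverses are the inverses of $D\bar\Psi_x(v',t')$ and $D\bar\Psi_p(v,t)$, so they converge uniformly too. Thus $L_x^{-1}\mathrm{pr}_x\to L_p^{-1}\mathrm{pr}_p$ and $\hat\theta_x\to\hat\theta_p$ in $C^1$ on the closed ball of radius $\rho_0/4$.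

Put $q(x)=L_p^{-1}\mathrm{pr}_p(\mathcal E_p^{-1}x)$, which tends to $0$, and
\[
\Theta_x(v)=L_x^{-1}\mathrm{pr}_x\,\Xi_x\bigl(L_p(q(x)+v)\bigr),\qquad\vartheta_x(v)=\hat\theta_x\,\Xi_x\bigl(L_p(q(x)+v)\bigr).
\]
Once $|q(x)|\le\rho$ we have $|L_p(q(x)+v)|\le4\rho\le\rho_0/8$ on $B(\rho)$, so these maps are defined for $x$ near $p$. Since $\Psi_p(w,0)=w$, we have $\mathrm{pr}_pL_pv=L_pv$ and $\hat\theta_p(L_pv)=0$. Hence $\Theta_x\to\mathrm{Id}$ and $\vartheta_x\to0$ in $C^1(B(\rho))$. The displayed identity follows from $\Phi_p(q(x)+v)=\mathcal E_x(\xi)$ with $\xi=\Xi_x(L_p(q(x)+v))$ and Lemma~\ref{lem:box}(iii). Finally let $s=\hat\theta_p(\mathcal E_p^{-1}x)$, which tends to $0$. Then $L_pq(x)=\varphi^s_p(\mathcal E_p^{-1}x)$, so $\Phi_p(q(x))=f^sx$ and $\Xi_x(L_pq(x))=\mathcal E_x^{-1}(f^sx)=\Psi_x(0,s)$. Its image under $\mathrm{pr}_x$ is $0$, so $\Theta_x(0)=0$.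
\end{proof}

\section{Strings of nearly linear maps}\label{sec:strings}

This section is about planar maps only. We compose maps that are close to diagonal matrices $\operatorname{diag}(\pm A_k,\pm B_k)$, where some $A_k$ may be smaller than $1$. The aim is a substitute for the sentence ``each strip is stretched across the square'' in the model. The image of a curve has to be cut off whenever it leaves the square, so growth gained early can be lost, and a later contraction could then make the final curve short. This does not happen if the product of the $A_i$ from \emph{every} intermediate time to the final time is large. That is condition \eqref{eq:hyp}.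

Fix $K\ge1$, $c>0$, $0<\zeta\le\min(c,\log2)$, $r>0$, and put
\[
\eta=\min\Bigl(\frac1{16K},\frac{1-e^{-\zeta}}K\Bigr),\qquad C_1=2+\frac1{1-e^{-c}} .
\]

\begin{definition}\label{def:string}
A \emph{string} of length $n$ is a sequence of $C^1$ maps $G_k:B(r)\to\mathbb R^2$, $0\le k<n$, with $G_k(0)=0$ and $\|DG_k(v)-\operatorname{diag}(\pm A_k,\pm B_k)\|\le\eta$ on $B(r)$ (the signs depend only on $k$), where $A_k\in[K^{-1},K]$, $0\le B_k\le\frac18\min(1,A_k)$, and
\begin{equation}\label{eq:hyp}
\prod_{i=k}^{n-1}A_i\ge e^{2c(n-k)}\qquad(0\le k<n).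
\end{equation}
A point $y=y_0$ \emph{follows} the string if the points $y_{k+1}=G_k(y_k)$ are defined and $y_k\in B(r)$ for $0\le k\le n$.
\end{definition}

Let $C^u=\{\xi\in\mathbb R^2:|\xi_s|\le|\xi_u|\}$. For $\xi\in C^u$ we have $|\xi|=|\xi_u|$, and for $\xi\notin C^u$ we have $|\xi|=|\xi_s|$. A \emph{u-curve} over a compact interval $I$ is the graph $\{(u,\chi(u)):u\in I\}$ of a $1$-Lipschitz function; differences of its points lie in $C^u$, so the distance between two of its points is the difference of their $u$-coordinates.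

Since $\eta\le\frac1{16}\min(1,A_k)$ and $\eta\le(1-e^{-\zeta})A_k$, we have
\begin{equation}\label{eq:small}
B_k+\eta\le\tfrac3{16}\min(1,A_k),\quad B_k+2\eta\le\tfrac14\min(1,A_k),\quad A_k-\eta\ge\max(\tfrac{15}{16},e^{-\zeta})A_k,
\end{equation}
and $A_k+\eta\le(2-e^{-\zeta})A_k\le e^\zeta A_k$. For $y,z\in B(r)$ let $\xi=y-z$ and $\xi'=G_ky-G_kz$. As $B(r)$ is convex, $\xi'=Q\xi$ with $\|Q-\operatorname{diag}(\pm A_k,\pm B_k)\|\le\eta$.
\begin{itemize}
\item[(S1)] If $\xi\in C^u$, then $|\xi'_s|\le\frac14|\xi'_u|$ and $(A_k-\eta)|\xi|\le|\xi'|\le e^\zeta A_k|\xi|$.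
\item[(S2)] If $\xi'\notin C^u$, then $\xi\notin C^u$ and $|\xi'|\le\frac14|\xi|$.
\end{itemize}
For (S1), $(A_k-\eta)|\xi|\le|\xi'_u|\le(A_k+\eta)|\xi|$ and $|\xi'_s|\le(B_k+\eta)|\xi|\le\frac3{16}A_k|\xi|\le\frac15|\xi'_u|$. For (S2), $\xi\notin C^u$ by (S1), and $|\xi'|=|\xi'_s|\le(B_k+\eta)|\xi|$. By \eqref{eq:hyp} and $\zeta\le c$,
\begin{equation}\label{eq:prod}
\prod_{i=k}^{n-1}e^{-\zeta}A_i\ge e^{c(n-k)}\qquad(0\le k\le n).
\end{equation}

\begin{lemma}[Two orbits]\label{lem:two}
Let $y,z$ follow a string of length $n$, let $\Delta_k=y_k-z_k$ and $0\le k\le n$.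
\begin{itemize}
\item[(a)] If $\Delta_k\in C^u$, then $\Delta_n\in C^u$ and $|\Delta_k|\le e^{-c(n-k)}|\Delta_n|$. If $\Delta_0\in C^u$, then $|\Delta_n|\le e^{\zeta n}\prod_{i<n}A_i\cdot|\Delta_0|$.
\item[(b)] If $\Delta_k\notin C^u$, then $\Delta_0\notin C^u$ and $|\Delta_k|\le4^{-k}|\Delta_0|$.
\item[(c)] $|y_k|\le r\max(4^{-k},e^{-c(n-k)})$, and $\sum_{k=0}^n|y_k|\le C_1r$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) follows by iterating (S1) forward from time $k$ and using \eqref{eq:small} and \eqref{eq:prod}; part (b) follows by iterating (S2) backward from time $k$. For (c) apply (a) and (b) with $z=0$, which follows every string, and sum the two geometric series: $\frac43+\frac1{1-e^{-c}}\le C_1$.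
\end{proof}

\begin{lemma}[Crossing]\label{lem:cross}
Consider a string of length $n$ with $e^{cn}\ge8$. Let $\gamma_0$ be a u-curve over $[-\frac r8,\frac r8]$, the graph of $\chi_0$, with $|\chi_0(0)|\le\frac r{16}$. There is a compact subcurve $\gamma'\subset\gamma_0$ whose points follow the string and such that $y\mapsto y_n$ maps $\gamma'$ homeomorphically onto the graph over $[-\frac r2,\frac r2]$ of a $\frac14$-Lipschitz function $\chi_n$ with $|\chi_n(0)|\le4^{-n}\frac r{16}$.
\end{lemma}

\begin{proof}
Define $\gamma_{k+1}=G_k(\gamma_k)\cap\{|u|\le r\}$. We show by induction that $\gamma_k\subset B(r)$ is the graph of a function $\chi_k$, $1$-Lipschitz for $k=0$ and $\frac14$-Lipschitz for $k\ge1$, over a compact interval that contains $0$ in its interior. Let $\rho_k$ be the distance from $0$ to the nearer endpoint and $\sigma_k=|\chi_k(0)|$. The image of the point above $u=0$ can be displaced horizontally by an amount proportional to $\sigma_k$, so the quantity to follow is the margin $d_k=\rho_k-\sigma_k$. We include $d_k>0$ and $\sigma_k\le r/16$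 in the induction hypothesis. For $k=0$ we have $|\chi_0|\le\frac r{16}+\frac r8$ and $d_0\ge\frac r{16}$.

Assume the hypothesis for some $k<n$. By (S1) the continuous function $u\mapsto(G_k(u,\chi_k(u)))_u$ is injective, hence strictly monotone, and $G_k$ maps $\gamma_k$ homeomorphically onto a $\frac14$-Lipschitz graph over a compact interval. Since $G_k(0)=0$, the point $z'=G_k(0,\chi_k(0))=Q(0,\chi_k(0))$ has $|z'_u|\le\eta\sigma_k$ and $|z'_s|\le(B_k+\eta)\sigma_k$. The images of the points of $\gamma_k$ above $u=\pm\rho_k$ lie on opposite sides of $z'$ at horizontal distance at least $(A_k-\eta)\rho_k$. So the new interval contains $[-R,R]$ with $R=(A_k-\eta)\rho_k-\eta\sigma_k$, provided $R>0$. From $\eta\le A_k/16$ we get $\frac14A_k+\eta\le A_k-\eta$, hence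
\[
R-\tfrac14A_k\sigma_k\ge(A_k-\eta)(\rho_k-\sigma_k)\ge e^{-\zeta}A_kd_k>0 .
\]
So $R>0$, $\rho_{k+1}\ge\min(r,R)$, and $\sigma_{k+1}\le|z'_s|+\frac14|z'_u|\le(B_k+2\eta)\sigma_k\le\frac14\min(1,A_k)\sigma_k$. Since $r-\sigma_{k+1}\ge\frac r2$ and $R-\sigma_{k+1}\ge R-\frac14A_k\sigma_k$,
\[
d_{k+1}\ge\min\bigl(\tfrac r2,\ e^{-\zeta}A_kd_k\bigr)>0 .
\]
Also $|\chi_{k+1}|\le\sigma_{k+1}+\frac r4\le r$ for $|u|\le r$, so $\gamma_{k+1}\subset B(r)$. This completes the induction and shows $\sigma_n\le4^{-n}\sigma_0$.

Unfolding the recursion, $d_n$ is at least the minimum of the numbers $\frac r2\prod_{i=k}^{n-1}e^{-\zeta}A_i$, $1\le k\le n$, and $d_0\prod_{i=0}^{n-1}e^{-\zeta}A_i$. By \eqref{eq:prod} the former are at least $\frac r2$ and the latter is at least $\frac r{16}e^{cn}\ge\frac r2$. So $\rho_n\ge\frac r2$. Pull back the part of $\gamma_n$ over $[-\frac r2,\frac r2]$ successively by the homeomorphisms $G_k|\gamma_k$ to obtain $\gamma'$.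
\end{proof}

\section{The horseshoe of an ergodic measure}\label{sec:horseshoe}

Let $\mu$ be a $g$-ergodic probability with $h:=h_\mu(g)>0$. We construct $N\approx e^{nh}$ return maps $R_1,\dots,R_N$ to one section, with return time close to $na$ and expansion at most about $e^{n\lambda}$, where $\lambda=\int\log J_a\,d\mu$.

The set of singularities in $\Lambda$ is invariant and $g$ is the identity on it; if it had full measure, $h$ would be $0$. So $\mu(\Lambda^*)=1$. The function $\log|X\circ g|-\log|X|$ is bounded on $\Lambda^*$, so (F6), \eqref{eq:AB} and Proposition~\ref{prop:measures} give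
\[
\int\log\mathcal A\,d\mu=\int\log J_a\,d\mu=\lambda\ge\kappa a>0 .
\]

\subsection{Choice of the parameters}\label{sec:param}
The order of the choices is $\zeta$, $\epsilon$, $r$, $p$, $U$, $n$. Put $c=\lambda/4$, fix $\zeta$ with $0<\zeta<h$ and $\zeta\le\min(c,\log2)$, and let $\eta$ and $C_1$ be as in Section~\ref{sec:strings}, with $K$ from Lemma~\ref{lem:AB}.

\emph{The scale $\epsilon$.} Let $B^g_n(x,\epsilon)=\{y\in\Lambda:d(g^ix,g^iy)<\epsilon,\ 0\le i<n\}$ and let $h(x,\epsilon)$ be as in (F5) for $g|_\Lambda$. Since $B_n^g(x,\epsilon)\subset g^{-1}B^g_{n-1}(gx,\epsilon)$, we have $h(x,\epsilon)\ge h(gx,\epsilon)$. So for each $t$ the set $E=\{h(\cdot,\epsilon)>t\}$ satisfies $g^{-1}E\subset E$ and has measure $0$ or $1$, and $h(\cdot,\epsilon)$ is almost everywhere equal to a constant $h_\epsilon$. By (F5) we can fix $\epsilon>0$ with $h_\epsilon>h-\zeta$.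

\emph{The size $r$.} Let $K_2=2K_1+K+1$ and $C_2=K_2C_1+2$. Fix $r\in(0,\frac18]$ such that
\begin{itemize}
\item[(R1)] $4Kr\le\rho$, and $\|DG_x(v)-DG_x(0)\|\le\eta/4$ for $v\in B(2r)$ and all $x\in\Lambda^*$;
\item[(R2)] $C_2r\le1$ and $\mathsf v(C_2+5)r\le\epsilon/4$;
\item[(R3)] the closed $4\mathsf vr$-neighborhood of $\Lambda$ is contained in $D$.
\end{itemize}

\emph{Hyperbolic times and the point $p$.} Let
\[
H=\Bigl\{y\in\Lambda^*:\prod_{i=1}^k\mathcal A(g^{-i}y)\ge e^{2ck}\text{ for all }k\ge1\Bigr\}.
\]
An orbit segment that ends in $H$ satisfies \eqref{eq:hyp}. Apply (F2) to $g^{-1}$ and $\psi(y)=2c-\log\mathcal A(g^{-1}y)$. The set on which some sum $S_k\psi$ is positive is $\Lambda^*\setminus H$. If $\mu(H)=0$, then (F2) gives $0\le\int\psi\,d\mu=2c-\lambda=-\lambda/2$, which is false. So $\mu(H)>0$. The restriction of $\mu$ to $H$ is carried by its support and gives no mass to singularities, so there is $p\in\Lambda^*$ with $\mu(H\cap U')>0$ for every neighborhood $U'$ of $p$.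

\emph{The neighborhood $U$.} Let $U$ be an open neighborhood of $p$ given by Lemma~\ref{lem:change} with $\eta'=\min(\frac r{64},\frac\eta{8K})$ and contained in the ball of radius $r$ around $p$. For $x\in U\cap\Lambda$ the map $\Theta_x-\mathrm{Id}$ is $\frac12$-Lipschitz and vanishes at $0$. So $\Theta_x$ is injective, $\Theta_x(B(r))\subset B(2r)$, and $\Theta_x(B(4Kr))\supset B(2Kr)$ by the contraction argument in the proof of Lemma~\ref{lem:box}. On $B(2Kr)$ we have $\|D\Theta_x^{-1}-\mathrm{Id}\|\le\eta'/(1-\eta')\le\frac\eta{4K}$. Let $W=H\cap U$ and $\delta_0=\mu(W)^2/4>0$.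

\emph{The orbit segments.} By ergodicity the Ces\`aro means of $\mu(W\cap g^{-n}W)$ converge to $\mu(W)^2$, so $\mu(W\cap g^{-n}W)\ge2\delta_0$ for infinitely many $n$. By Birkhoff's theorem and the choice of $\epsilon$ there is $n_0$ such that the set $\Omega$ of $x\in\Lambda^*$ with
\[
\mu(B_n^g(x,\epsilon))\le e^{-n(h-\zeta)}\quad\text{and}\quad\prod_{i<n}\mathcal A(g^ix)\le e^{n(\lambda+\zeta)}\qquad\text{for all }n\ge n_0
\]
has measure greater than $1-\delta_0$. For infinitely many $n\ge n_0$ the set $W\cap g^{-n}W\cap\Omega$ has measure at least $\delta_0$. Let $x^1,\dots,x^N$ be a maximal subset of it whose points are at mutual $d_n$-distance at least $\epsilon$. The balls $B^g_n(x^j,\epsilon)$ cover the set, so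
\begin{equation}\label{eq:N}
N\ge\delta_0e^{n(h-\zeta)},\qquad\max_{0\le k<n}d(g^kx^i,g^kx^j)\ge\epsilon\quad(i\ne j).
\end{equation}
We call $n$ \emph{admissible} if it is one of these values and moreover $n\ge2$, $e^{cn}\ge8$, $N\ge2$ and $N>(na+1)/\rho_0$. Since $N$ grows exponentially and $\delta_0$ does not depend on $n$, there are infinitely many admissible $n$. Fix one.

\subsection{The return maps}
Fix $j$ and write $x_k=g^kx^j$; both $x_0$ and $x_n$ lie in $W$. Start on the section at $p$, pass to the section at $x_0$, follow the Poincar\'e maps along the orbit, and pass back from the section at $x_n$ to the section at $p$. On $B(r)$ define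
\[
G_0=G_{x_0}\circ\Theta_{x_0},\qquad G_k=G_{x_k}\ (0<k<n-1),\qquad G_{n-1}=\Theta_{x_n}^{-1}\circ G_{x_{n-1}},
\]
\[
\theta_0=\vartheta_{x_0}+\theta_{x_0}\circ\Theta_{x_0},\qquad\theta_k=\theta_{x_k}\ (0<k<n-1),\qquad\theta_{n-1}=\theta_{x_{n-1}}-\vartheta_{x_n}\circ G_{n-1}.
\]
By (R1), $\|DG_{x_{n-1}}\|\le K+\eta/4\le2K$ on $B(r)$, so $G_{x_{n-1}}(B(r))\subset B(2Kr)$ and $G_{n-1}$ is defined. These maps form a string with $A_k=\mathcal A(x_k)$, $B_k=\mathcal B(x_k)$. Indeed $G_k(0)=0$; the bounds on $A_k,B_k$ are \eqref{eq:AB}; condition \eqref{eq:hyp} holds because $x_n\in H$; the derivative bound holds for $0<k<n-1$ by (R1), and for the two end maps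
\begin{align*}
\|DG_0-DG_{x_0}(0)\|&\le\|DG_{x_0}\circ\Theta_{x_0}-DG_{x_0}(0)\|\,\|D\Theta_{x_0}\|+K\|D\Theta_{x_0}-\mathrm{Id}\|\le\tfrac\eta2+\tfrac\eta8,\\
\|DG_{n-1}-DG_{x_{n-1}}(0)\|&\le\tfrac\eta{4K}\,\|DG_{x_{n-1}}\|+\|DG_{x_{n-1}}-DG_{x_{n-1}}(0)\|\le\tfrac\eta2+\tfrac\eta4 .
\end{align*}
The functions $\theta_k$ are the corrections to the travel time $a$. We have $\operatorname{Lip}\theta_0\le1+2K_1$ and $\operatorname{Lip}\theta_{n-1}\le K_1+K+1$, so
\begin{equation}\label{eq:theta}
\operatorname{Lip}\theta_k\le K_2,\qquad\sum_{k<n}|\theta_k(0)|\le2r,\qquad a+\theta_k\ge a-\tfrac a4-r>0,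
\end{equation}
because $\theta_k(0)=0$ for $0<k<n-1$ and $|\vartheta_x|\le r\le\frac18\le\frac a8$.

Let $\mathrm{Dom}_j$ be the compact set of $v\in\mathbb R^2$ such that $y_0=v-q(x_0)$ follows this string; $\mathrm{Dom}_j\subset B(2r)$. For $v\in\mathrm{Dom}_j$ put $t_k(v)=ka+\sum_{i<k}\theta_i(y_i)$ and
\[
R_jv=q(x_n)+y_n\in B(2r),\qquad\tau_j(v)=t_n(v).
\]
Both are continuous on $\mathrm{Dom}_j$. Lemmas~\ref{lem:poincare} and \ref{lem:change} give, step by step,
\begin{equation}\label{eq:conj}
f^{t_k(v)}\Phi_p(v)=\Phi_{x_k}(y_k)\quad(1\le k<n),\qquad f^{\tau_j(v)}\Phi_p(v)=\Phi_p(R_jv).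
\end{equation}
By (R3), $\Phi_p(B(2r))\subset D$.

The corrections $\theta_k(y_k)$ could in principle add up to an error proportional to $n$, and then the orbit of $\Phi_p(v)$ would not be synchronized with that of $x^j$. This does not happen, because the $|y_k|$ are summable.

\begin{lemma}[Shadowing]\label{lem:shadow}
For $v\in\mathrm{Dom}_j$ we have $na-1\le\tau_j(v)\le na+1$. For $i\ne j$, $v\in\mathrm{Dom}_i$, $v'\in\mathrm{Dom}_j$,
\[
\max_{0\le k<n}d\bigl(f^{ka}\Phi_p(v),f^{ka}\Phi_p(v')\bigr)\ge\epsilon/2 .
\]
In particular the sets $\mathrm{Dom}_1,\dots,\mathrm{Dom}_N$ are pairwise disjoint.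
\end{lemma}

\begin{proof}
By \eqref{eq:theta} and Lemma~\ref{lem:two}(c), $|t_k(v)-ka|\le K_2\sum_i|y_i|+2r\le C_2r\le1$ for $1\le k\le n$. This gives the first claim. For $1\le k<n$ the times $t_k(v)$ and $ka$ are positive, so by \eqref{eq:conj}, $d(f^{ka}\Phi_p(v),x_k)\le\mathsf vC_2r+2\mathsf vr$. For $k=0$, $d(\Phi_p(v),x_0)\le d(\Phi_p(v),p)+d(p,x_0)\le4\mathsf vr+r$. By (R2) both bounds are at most $\epsilon/4$. The second claim follows from \eqref{eq:N} and the triangle inequality.
\end{proof}

\subsection{Curves and coding}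
Let $\mathcal C$ be the set of u-curves over $[-\frac r4,\frac r4]$ whose height at $u=0$ is at most $\frac r{32}$ in absolute value. They play the role of the horizontal segments of the model. Put $\mathcal L=e^{n(\lambda+2\zeta)}$.

\begin{lemma}\label{lem:markov}
For $\gamma\in\mathcal C$ and $j\in\{1,\dots,N\}$ there is a compact subcurve $\gamma_j\subset\gamma\cap\mathrm{Dom}_j$ that $R_j$ maps homeomorphically onto a curve $\Gamma_j\gamma\in\mathcal C$, and
\begin{equation}\label{eq:expand}
e^{cn}|v-v'|\le|R_jv-R_jv'|\le\mathcal L\,|v-v'|\qquad(v,v'\in\gamma_j).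
\end{equation}
\end{lemma}

\begin{proof}
Let $\gamma$ be the graph of $\chi$ and $q=q(x_0)$, so $|q|\le\frac r{64}$. The translate $\gamma-q$ is a u-curve over an interval that contains $[-\frac r8,\frac r8]$, and its height at $u=0$ is $|\chi(q_u)-q_s|\le\frac r{32}+\frac r{64}+\frac r{64}=\frac r{16}$. Lemma~\ref{lem:cross} applies to its part over $[-\frac r8,\frac r8]$. Translate the final curve by $q'=q(x_n)$. The result is a $\frac14$-Lipschitz graph over an interval that contains $[-\frac r4,\frac r4]$, and since $n\ge2$ its height at $0$ is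
\begin{equation}\label{eq:height}
|\chi_n(-q'_u)+q'_s|\le4^{-2}\tfrac r{16}+\tfrac14\cdot\tfrac r{64}+\tfrac r{64}=\tfrac{6r}{256}\le\tfrac r{32}.
\end{equation}
Let $\Gamma_j\gamma$ be its part over $[-\frac r4,\frac r4]$ and $\gamma_j$ the corresponding subcurve of $\gamma$. The inequalities \eqref{eq:expand} follow from Lemma~\ref{lem:two}(a), since $x^j\in\Omega$ gives $\prod_{i<n}A_i\le e^{n(\lambda+\zeta)}$.
\end{proof}

For $\gamma\in\mathcal C$ and a word $w=w_0\dots w_{m-1}$ define $\gamma_w$ by recursion on the length: $\gamma_\emptyset=\gamma$, and $\gamma_{jw'}$ is the preimage of $(\Gamma_j\gamma)_{w'}$ under $R_j|\gamma_j$. By induction, the $\gamma_w$ are compact subcurves, $\gamma_{wj}\subset\gamma_w$, subcurves of different words of the same length are disjoint (by Lemma~\ref{lem:shadow} and the injectivity of $R_j|\gamma_j$), and $R_{w_{m-1}}\circ\dots\circ R_{w_0}$ maps $\gamma_w$ homeomorphically onto a curve of $\mathcal C$. A curve of $\mathcal C$ has diameter $\frac r2$, so by \eqref{eq:expand} the projection $J_w$ of $\gamma_w$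 to the $u$-axis is an interval with
\begin{equation}\label{eq:length}
\tfrac r2\,\mathcal L^{-m}\le|J_w|\le\tfrac r2\,e^{-cnm}.
\end{equation}
Every sequence $\omega\in\{1,\dots,N\}^{\mathbb N_0}$ thus determines one point $\pi_\gamma(\omega)\in\bigcap_m\gamma_{\omega_0\dots\omega_{m-1}}$, and $\pi_\gamma$ is continuous and injective. For $v=\pi_\gamma(\omega)$ let $v_m=R_{\omega_{m-1}}\cdots R_{\omega_0}v\in\mathrm{Dom}_{\omega_m}$ and $T_m(v)=\sum_{i<m}\tau_{\omega_i}(v_i)$. Then
\begin{equation}\label{eq:Tm}
f^{T_m(v)}\Phi_p(v)=\Phi_p(v_m),\qquad m(na-1)\le T_m(v)\le m(na+1).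
\end{equation}

We also compare points that do not lie on a common u-curve. Say that $v$ \emph{follows the word} $w$ of length $l$ if $v\in\mathrm{Dom}_{w_0}$, $R_{w_0}v\in\mathrm{Dom}_{w_1}$, and so on up to $\mathrm{Dom}_{w_{l-1}}$. If $v,v'$ follow the same word, number the steps of the $l$ successive strings by $k=0,\dots,ln$ and let $\Delta_k$ be the difference of the two orbits at step $k$. At the junction of two strings both orbits are translated by the same vector, so $\Delta_k$ is well defined, and $|\Delta_0|,|\Delta_{ln}|\le2r$. Applying Lemma~\ref{lem:two}(a) to the rest of the current string and then to each later string, and Lemma~\ref{lem:two}(b) to the elapsed part of the current string and then to each earlier string, we get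
\begin{equation}\label{eq:twoblock}
|\Delta_k|\le e^{-c(ln-k)}|\Delta_{ln}|\ \text{ if }\Delta_k\in C^u,\qquad|\Delta_k|\le4^{-k}|\Delta_0|\ \text{ if }\Delta_k\notin C^u,
\end{equation}
and in all cases
\begin{equation}\label{eq:twomax}
|\Delta_k|\le2r\max\bigl(4^{-k},e^{-c(ln-k)}\bigr).
\end{equation}

\subsection{Two periodic orbits}
In the model a function that separates two strips was at hand. For the flow we identify the block averages by showing that during a forced block the orbit follows a periodic orbit. Distinct points of the section may lie on the same periodic orbit, so we have to make sure that two different orbits occur.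

\begin{lemma}\label{lem:periodic}
Each $R_j$ has a fixed point $v_j^*\in\mathrm{Dom}_j$. The point $\Phi_p(v_j^*)$ lies on a periodic orbit $\mathcal O_j\subset D$ of the flow, and $\tau_j(v_j^*)$ is a multiple of its minimal period. The orbits $\mathcal O_1,\dots,\mathcal O_N$ are not all equal.
\end{lemma}

\begin{proof}
Take $\gamma\in\mathcal C$ and $v=\pi_\gamma(jjj\dots)$. The points $v$ and $R_jv$ follow the word $j\dots j$ of any length $l$. Using \eqref{eq:twomax} at $k=in$ and letting $l\to\infty$ gives $|R_j^iv-R_j^{i+1}v|\le2r4^{-in}$. So $R_j^iv$ converges to a point $v_j^*$ of the compact set $\mathrm{Dom}_j$, and $R_jv_j^*=v_j^*$ by continuity. The point $z_j=\Phi_p(v_j^*)$ is not a singularity by \eqref{eq:noreturn}, and $f^\tau z_j=z_j$ for $\tau=\tau_j(v_j^*)\in[na-1,na+1]$, where $na-1\ge1$. So its orbit is periodic with minimal period at most $na+1$ and dividing $\tau$. By \eqref{eq:noreturn}, successive visits of an orbit to $\Phi_p(B(2r))$ are at least $\rho_0$ apart in time, so $\mathcal O_j$ contains at most $(na+1)/\rho_0<N$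 points of this set. The $N$ points $z_j$ are distinct, because the $\mathrm{Dom}_j$ are disjoint and $\Phi_p$ is injective on $B(2r)$. Hence they do not all lie on one orbit.
\end{proof}

Relabel so that $\mathcal O_1\ne\mathcal O_2$, and let $m_1\ne m_2$ be the flow-invariant probabilities on these orbits. Say that $\phi\in C(D,\mathbb R)$ \emph{separates} if $\int\phi\,dm_1\ne\int\phi\,dm_2$. The separating functions form the complement of the kernel of a nonzero continuous linear functional, so they form an open and dense subset of $C(D,\mathbb R)$.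

\section{Irregular points in the horseshoe}\label{sec:irregular}

Keep the horseshoe of Section~\ref{sec:horseshoe}, fix $\delta\in(0,\frac14)$, and let $Y$ and $\mathbb P$ be as in Section~\ref{sec:model}. For $\gamma\in\mathcal C$ let $Z_\gamma=\Phi_p(\pi_\gamma(Y))$, a compact subset of $D$. Put
\[
s_{\rm ent}=(1-2\delta)\frac{\log N}{na+1},\qquad s_{\dim}=(1-2\delta)\frac{\log N}{\log\mathcal L}.
\]

\begin{lemma}\label{lem:irr}
If $\phi$ separates, then $Z_\gamma\subset I_\phi$ for every $\gamma\in\mathcal C$.
\end{lemma}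

\begin{proof}
Let $\omega\in Y$, $v=\pi_\gamma(\omega)$, $z=\Phi_p(v)$. For large $k$ let $l=\lfloor\delta4^k\rfloor\ge1$, let $j\in\{1,2\}$ be the symbol forced in the $k$-th block, and put $T_k^-=T_{4^k}(v)$, $T_k^+=T_{4^k+l}(v)$, $u^{(i)}=v_{4^k+i}$. By \eqref{eq:Tm} and Lemma~\ref{lem:shadow}, $T_k^-\to\infty$ and $T_k^-/(T_k^+-T_k^-)\le4^k(na+1)/(l(na-1))$ is bounded. By Lemma~\ref{lem:block} it suffices to show that the average of $\phi(f^sz)$ over $[T_k^-,T_k^+]$ tends to $\int\phi\,dm_1$ along even $k$ and to $\int\phi\,dm_2$ along odd $k$.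

Let $\mathcal S_j(u)=\int_0^{\tau_j(u)}\phi(f^s\Phi_p(u))\,ds$ for $u\in\mathrm{Dom}_j$. Then
\[
T_k^+-T_k^-=\sum_{i<l}\tau_j(u^{(i)}),\qquad\int_{T_k^-}^{T_k^+}\phi(f^sz)\,ds=\sum_{i<l}\mathcal S_j(u^{(i)}).
\]
The points $u^{(0)}$ and $v_j^*$ follow the word $j\dots j$ of length $l$, so \eqref{eq:twomax} gives $|u^{(i)}-v_j^*|\le2r\max(4^{-in},e^{-c(l-i)n})$. The functions $\tau_j$ and $\mathcal S_j$ are continuous on the compact set $\mathrm{Dom}_j$. Given $\xi>0$ there is $i_0$, independent of $k$, such that $\tau_j(u^{(i)})$ and $\mathcal S_j(u^{(i)})$ are within $\xi$ of their values at $v_j^*$ for $i_0\le i\le l-i_0$; the at most $2i_0$ other indices contribute a bounded amount to each sum. Dividing by $l\to\infty$, we see that the means of the two sums tend to $\tau_j(v_j^*)>0$ and $\mathcal S_j(v_j^*)$. Since $\tau_j(v_j^*)$ is a multiple of the period of $\mathcal O_j$, the ratio $\mathcal S_j(v_j^*)/\tau_j(v_j^*)$ equals $\int\phi\,dm_j$.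
\end{proof}

\begin{lemma}\label{lem:ent}
$h_B(Z_\gamma)\ge s_{\rm ent}$ for every $\gamma\in\mathcal C$.
\end{lemma}

\begin{proof}
As in the model, we show that points with different itineraries separate. The new point is that two orbits reach the section at different times, and the discrepancy must stay small after arbitrarily many returns. Let $v=\pi_\gamma(\omega)$ and $v'=\pi_\gamma(\omega')$, where $\omega,\omega'$ agree in exactly the first $m'$ places. The two points lie on a u-curve, so by (S1) all differences $\Delta_k$, $0\le k\le m'n$, lie in $C^u$. The points $v_{m'},v'_{m'}$ lie on one curve of $\mathcal C$, so $|\Delta_{m'n}|\le\frac r2$. By \eqref{eq:theta} and \eqref{eq:twoblock},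
\[
|T_{m'}(v)-T_{m'}(v')|\le K_2\sum_{k<m'n}|\Delta_k|\le K_2\,\frac{r/2}{1-e^{-c}}\le C_2r .
\]
Since $\omega_{m'}\ne\omega'_{m'}$, Lemma~\ref{lem:shadow} and \eqref{eq:Tm} give $k<n$ such that $f^{T_{m'}(v)+ka}\Phi_p(v)$ and $f^{T_{m'}(v')+ka}\Phi_p(v')$ are at distance at least $\epsilon/2$. At the common time $t^*=T_{m'}(v)+ka\le(m'+1)(na+1)$ we get, by (R2),
\[
d\bigl(f^{t^*}\Phi_p(v),f^{t^*}\Phi_p(v')\bigr)\ge\tfrac\epsilon2-\mathsf vC_2r\ge\tfrac\epsilon4 .
\]
Let $x\in D$, $t\ge0$ and $m=\lfloor t/(na+1)\rfloor$. Two points of $B_t(x,\epsilon/8)$ are at distance less than $\epsilon/4$ at all times up to $t$. If two points of $Z_\gamma$ in this ball had itineraries with $m'\le m-1$, then $t^*\le m(na+1)\le t$, a contradiction. So all points of $Z_\gamma$ in the ball have the same first $m$ symbols, and by \eqref{eq:cyl} the measure $\nu=(\Phi_p\circ\pi_\gamma)_*\mathbb P$ satisfies $\nu(B_t(x,\epsilon/8))\le N^{-(1-2\delta)m}\le Ne^{-s_{\rm ent}t}$. Lemma~\ref{lem:entropy}(ii) concludes the proof.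
\end{proof}

For $\gamma\in\mathcal C$ let $S_\gamma\subset[-\frac r4,\frac r4]$ be the projection of $\pi_\gamma(Y)$ to the $u$-axis and let $\nu_\gamma$ be the image of $\mathbb P$ on $S_\gamma$. By \eqref{eq:length}, Lemma~\ref{lem:nested} applies with $\ell=\frac r2$ and $L=\mathcal L$:
\begin{equation}\label{eq:frostman}
\nu_\gamma(I)\le C_*|I|^{s_{\dim}}\ \text{ for all compact intervals }I,\qquad C_*=2(2\mathcal L/r)^{s_{\dim}},
\end{equation}
and $C_*$ does not depend on $\gamma$.

\begin{lemma}\label{lem:dim}
If $\phi$ separates, then $\dim_HI_\phi\ge2+s_{\dim}$.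
\end{lemma}

\begin{proof}
For $|b|\le\frac r{32}$ the horizontal segment $\gamma^b=[-\frac r4,\frac r4]\times\{b\}$ belongs to $\mathcal C$. Let $A=\{(u,b,t):|b|\le\frac r{32},\ 0\le t\le\rho_0/2,\ u\in S_{\gamma^b}\}$. By \eqref{eq:frostman} and Lemma~\ref{lem:slicing} with $k=2$, $\dim_HA\ge2+s_{\dim}$. The map $(u,b,t)\mapsto f^t\Phi_p(u,b)$ is bi-Lipschitz on $A$ by Lemma~\ref{lem:poincare}, and it sends $A$ into $I_\phi$ by Lemma~\ref{lem:irr} and \eqref{eq:invariance}.
\end{proof}

It remains to see how large the two exponents can be made. A \emph{horseshoe datum} for $\mu$ is a choice of $\zeta$ (with $\epsilon,r,p,U$), an admissible $n$ (with the points $x^j$), and $\delta$.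

\begin{lemma}\label{lem:sup}
Let $\mu$ be $g$-ergodic with $h_\mu(g)>0$. For every $\xi>0$ there is a horseshoe datum for $\mu$ with
\[
s_{\rm ent}\ge\frac{h_\mu(g)}a-\xi,\qquad s_{\dim}\ge\frac{h_\mu(g)}{\int\log J_a\,d\mu}-\xi .
\]
\end{lemma}

\begin{proof}
Fix $\zeta$ and $\delta$. By \eqref{eq:N}, $\log N\ge\log\delta_0+n(h-\zeta)$ with $\delta_0$ independent of $n$, and $\log\mathcal L=n(\lambda+2\zeta)$. As $n\to\infty$ through admissible values, $\liminf s_{\rm ent}\ge(1-2\delta)(h-\zeta)/a$ and $\liminf s_{\dim}\ge(1-2\delta)(h-\zeta)/(\lambda+2\zeta)$. These bounds tend to $h/a$ and $h/\lambda$ as $\zeta,\delta\to0$.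
\end{proof}

\begin{proposition}\label{prop:sup}
We have $h_{\rm top}(f)>0$. Over all horseshoe data of all $g$-ergodic measures of positive entropy, $\sup s_{\rm ent}\ge h_{\rm top}(f)$ and $\sup s_{\dim}\ge1$.
\end{proposition}

\begin{proof}
For $0<\zeta'<\kappa a/2$, Proposition~\ref{prop:measures} gives a $g$-ergodic $\mu$ with $\lambda=\int\log J_a\,d\mu\ge\kappa a$ and $h_\mu(g)\ge\lambda-2\zeta'>0$. So $h_\mu(g)/\lambda\ge1-2\zeta'/(\kappa a)$, and Lemma~\ref{lem:sup} with $\zeta'\to0$ gives $\sup s_{\dim}\ge1$. By (F4) and (F1), $a\,h_{\rm top}(f)=h_{\rm top}(g|_D)$ is the supremum of $h_\mu(g)$ over $g$-ergodic $\mu$. It is positive by what we have just seen, so it is also the supremum over measures of positive entropy, and Lemma~\ref{lem:sup} gives $\sup s_{\rm ent}\ge h_{\rm top}(f)$.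
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For every horseshoe datum there is a separating $\phi$, and $I_\phi\subset I(f)$. Lemmas~\ref{lem:irr}, \ref{lem:ent} and \ref{lem:dim} give $h_B(I(f))\ge s_{\rm ent}$ and $\dim_HI(f)\ge2+s_{\dim}$. By Proposition~\ref{prop:sup}, $h_B(I(f))\ge h_{\rm top}(f)>0$ and $\dim_HI(f)\ge3$. The reverse inequalities hold for every subset of $D$, the first by Lemma~\ref{lem:entropy}(i).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(1)]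
It suffices to find, for each horseshoe datum, a curve $\gamma\in\mathcal C$ with $\Phi_p(\gamma)\subset\Lambda$; then $Z_\gamma\subset I(f)\cap\Lambda$, and Lemma~\ref{lem:ent} and Proposition~\ref{prop:sup} apply. Take any $\gamma^0\in\mathcal C$. The curves $\Gamma_1^m\gamma^0\in\mathcal C$ are graphs of $1$-Lipschitz, uniformly bounded functions on $[-\frac r4,\frac r4]$. By the Arzel\`a--Ascoli theorem a subsequence, $m_i\to\infty$, converges uniformly to a curve $\gamma\in\mathcal C$. By \eqref{eq:conj} and Lemma~\ref{lem:shadow}, every point of $\Phi_p(\Gamma_1^{m_i}\gamma^0)$ lies in $f^T(D)$ for some $T\ge m_i(na-1)$, hence in $f^t(D)$ as soon as $m_i(na-1)\ge t$. Since $f^t(D)$ is closed, $\Phi_p(\gamma)\subset f^t(D)$ for every $t\ge0$.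
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
The horseshoe lies near a point $p$ that need not belong to $O$. We transport the irregular sets backward into $O$ along one orbit segment from $O$ to $W$. First we replace $\mu$, which need not be ergodic for $g$, by an ergodic component.

\emph{Reduction to a $g$-ergodic measure.} Let $Q$ be the set of $x\in\Lambda$ for which $\frac1n\sum_{i<n}\delta_{g^ix}$ converges to a $g$-ergodic measure $\nu_x$; by (F3), $\mu(Q)=1$. Each $f^t$ is a homeomorphism of $\Lambda$ that commutes with $g$, so $Q$ is flow invariant, $\nu_{f^tx}=f^t_*\nu_x$, and $h_{\nu_{f^tx}}(g)=h_{\nu_x}(g)$. For $t\ge0$ the identity $J_a(f^tx)J_t(x)=J_{a+t}(x)=J_t(gx)J_a(x)$ gives $\log J_a\circ f^t-\log J_a=\log J_t\circ g-\log J_t$, whose integral against a $g$-invariant measure is zero. So $x\mapsto\int\log J_a\,d\nu_x$ is flow invariant as well. Since $\mu$ is $f$-ergodic, both functions are almost everywhere equal to their $\mu$-integrals. By (F3) and (F1) the first integral is $h_\mu(g)=ah_\mu$, and the second is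 $\int\log J_a\,d\mu=\sum_{i<a}\int\log J_1\circ f^i\,d\mu=a\lambda(\mu)$. As $\int\nu_x(O)\,d\mu(x)=\mu(O)>0$, there is a $g$-ergodic $\nu$ with $\nu(O)>0$, $h_\nu(g)=ah_\mu$ and $\int\log J_a\,d\nu=a\lambda(\mu)$. By Lemma~\ref{lem:sup} it suffices to show that for every horseshoe datum for $\nu$,
\[
h_B(I(f)\cap O)\ge s_{\rm ent},\qquad\dim_H(I(f)\cap O)\ge2+s_{\dim}.
\]

\emph{The entry string.} Since $\nu(O\cap\Lambda^*)>0$ and $\nu(W)>0$, ergodicity gives $y\in O\cap\Lambda^*$ with $g^{n'}y\in W$ for infinitely many $n'$. As $y\in\operatorname{int}D$, the set $O$ is a neighborhood of $y$ in $M$, and there are $b_0\in(0,\frac r{16}]$ and $t_1\in(0,\rho_0)$ with $f^t\Phi_y(B(b_0))\subset O$ for $0\le t\le t_1$. Fix $n'\ge2$ with $y':=g^{n'}y\in W$, $e^{cn'}\ge8$ and $e^{-cn'}r\le b_0$. The maps $G'_k=G_{g^ky}$ for $k<n'-1$ and $G'_{n'-1}=\Theta_{y'}^{-1}\circ G_{g^{n'-1}y}$ form a string: the derivative bounds are (R1) and the estimate for the last map in Section~\ref{sec:horseshoe}, and \eqref{eq:hyp} holds because $y'\in H$. For $v=v_0$ following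 this string let $R'v=q(y')+v_{n'}$. Lemmas~\ref{lem:poincare} and \ref{lem:change} give $f^{\tau'(v)}\Phi_y(v)=\Phi_p(R'v)$, where $\tau'$ is continuous, and positive because each step takes time at least $a-\frac a4-r$.

For $|b|\le b_0$ apply Lemma~\ref{lem:cross} to the segment $[-\frac r8,\frac r8]\times\{b\}$. By the computation \eqref{eq:height}, the final curve, translated by $q(y')$ and restricted to $[-\frac r4,\frac r4]$, is a curve $\gamma(b)\in\mathcal C$. Let $\sigma^b$ be the compact subsegment that $R'$ maps homeomorphically onto $\gamma(b)$. We have $\sigma^b\subset B(b_0)$: if $v=(u,b)\in\sigma^b$ lies in $C^u$, then $|v|\le e^{-cn'}r\le b_0$ by Lemma~\ref{lem:two}(a) with $z=0$, and otherwise $|v|=|b|\le b_0$. Let $\Pi^b\subset\sigma^b$ be the preimage of $\pi_{\gamma(b)}(Y)$. By Lemma~\ref{lem:irr} and \eqref{eq:invariance}, used in both directions,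
\begin{equation}\label{eq:inO}
f^t\Phi_y(\Pi^b)\subset I(f)\cap O\qquad(|b|\le b_0,\ 0\le t\le t_1).
\end{equation}

\emph{Entropy.} The function $\tau'\circ\Phi_y^{-1}$ is continuous and positive on the compact set $Z'=\Phi_y(\Pi^0)$, and flowing each point of $Z'$ for this time produces $Z_{\gamma(0)}$. By Lemma~\ref{lem:entropy}(iii) and Lemma~\ref{lem:ent}, $h_B(Z')\ge h_B(Z_{\gamma(0)})\ge s_{\rm ent}$, and $Z'\subset I(f)\cap O$.

\emph{Dimension.} Let $S^b$ be the projection of $\Pi^b$ to the $u$-axis and let $\nu^b$ be the probability on $S^b$ that corresponds to $\nu_{\gamma(b)}$ under $R'$. By Lemma~\ref{lem:two}(a) and $e^\zeta\le2$, the map $R'$ expands distances on $\sigma^b$ by at most $(2K)^{n'}$. So the part of $\sigma^b$ over a compact interval $I$ is mapped to a subcurve of $\gamma(b)$ over an interval of length at most $(2K)^{n'}|I|$, and \eqref{eq:frostman} gives $\nu^b(I)\le C_*(2K)^{n's_{\dim}}|I|^{s_{\dim}}$ with a constant independent of $b$. By Lemma~\ref{lem:slicing} the set $\{(u,b,t):|b|\le b_0,\ 0\le t\le t_1,\ u\in S^b\}$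 has dimension at least $2+s_{\dim}$. The map $(u,b,t)\mapsto f^t\Phi_y(u,b)$ is bi-Lipschitz on it by Lemma~\ref{lem:poincare} and sends it into $I(f)\cap O$ by \eqref{eq:inO}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(3)]
By Proposition~\ref{prop:sup} there is a countable family of horseshoe data for which the supremum of $s_{\rm ent}$ is at least $h_{\rm top}(f)$ and the supremum of $s_{\dim}$ is at least $1$. For each datum the separating functions form an open and dense subset of the Banach space $C(D,\mathbb R)$, so the functions that separate for all data of the family form a residual set. For such $\phi$, Lemmas~\ref{lem:irr}, \ref{lem:ent} and \ref{lem:dim} give $h_B(I_\phi)\ge s_{\rm ent}$ and $\dim_HI_\phi\ge2+s_{\dim}$ for every datum of the family. Hence $h_B(I_\phi)\ge h_{\rm top}(f)$ and $\dim_HI_\phi\ge3$, and these are equalities as in the proof of Theorem~\ref{thm:main}.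
\end{proof}

\begin{thebibliography}{9}

\bibitem{BNRR}
Pablo G. Barrientos, Yushi Nakano, Artem Raibekas and Mario Roldan,
\emph{Topological entropy and Hausdorff dimension of irregular sets for non-hyperbolic dynamical systems},
arXiv:2103.11262 (2021).

\bibitem{Walters}
Walters, \emph{An Introduction to Ergodic Theory}.

\end{thebibliography}
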